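
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[lemma]{Example}
\newtheorem{remark}[lemma]{Remark}

\title{A zero--one law for multiplicative Diophantine approximation under a global coprimality condition}


\begin{abstract}
Let $m\ge2$ and $\psi:\mathbb Z\setminus\{0\}\to[0,\frac12]$. We prove that the set of $\mathbf x\in[0,1]^m$ for which $\prod_{j}|qx_j+p_j|<\psi(q)$ has infinitely many integer solutions $(q,p_1,\dots,p_m)$ with $q\ne0$ and $\gcd(q,p_1,\dots,p_m)=1$ has measure $1$ or $0$ according as $\sum_q\psi(q)\log^{m-1}(1/\psi(q))$ diverges or converges. No monotonicity of $\psi$ is assumed. This proves a conjecture posed by Li. In the divergence case one may even require $\gcd(q,p_a,p_b)=1$ for all $a\neq b$, and that every factor be less than $\psi(q)^\kappa$, for any fixed $\kappa\in(0,1/m)$; the bound $\kappa<1/m$ is sharp. We also determine which families of coprimality conditions lead to the same criterion: exactly those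 in which every condition involves at least two of the numerators $p_j$.
\end{abstract}

\section{Introduction}

\subsection{The question}

For $m\ge1$ and $\psi:\mathbb Z\setminus\{0\}\to\mathbb R_{\ge0}$ let $\mathcal C(\psi)$ be the set of $\mathbf x=(x_1,\dots,x_m)\in[0,1]^m$ for which
\begin{equation}\label{eq:mult}
\prod_{j=1}^m|qx_j+p_j|<\psi(q)
\end{equation}
holds for infinitely many pairs $q\in\mathbb Z\setminus\{0\}$, $\mathbf p=(p_1,\dots,p_m)\in\mathbb Z^m$ with
\begin{equation}\label{eq:global}
\gcd(q,p_1,\dots,p_m)=1 .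
\end{equation}
We ask when $\mathcal C(\psi)$ has full Lebesgue measure. The function that governs the answer for $m\ge2$ is
\[
g(t)=t\log^{m-1}\tfrac1t=t\Bigl(\log\tfrac1t\Bigr)^{m-1}\quad(0<t\le\tfrac12),\qquad g(0)=0 .
\]
Indeed, forget \eqref{eq:global} and fix $q$. Some $\mathbf p$ satisfies \eqref{eq:mult} exactly when $\prod_j\|qx_j\|<\psi(q)$, where $\|\cdot\|$ is the distance to the nearest integer, and for $\psi(q)\le\frac12$ the set of such $\mathbf x$ has measure comparable to $g(\psi(q))$ (Lemma~\ref{lem:volume}). If $\sum_qg(\psi(q))<\infty$, then the Borel--Cantelli lemma shows that almost no $\mathbf x$ is approximable, with or without coprimality. The following conjecture, posed in \cite{Li}, says that divergence of the same series gives full measure, even with \eqref{eq:global} imposed: for $m\ge2$ and $\psi:\mathbb Z\setminus\{0\}\to[0,\frac12]$,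
\[
\mathcal C(\psi)\text{ has measure }1\iff\sum_{q\ne0}\psi(q)\log^{m-1}\frac1{\psi(q)}=\infty ,
\]
where a term with $\psi(q)=0$ is taken to be $0$.

Two things make this plausible, and one makes it delicate. The condition \eqref{eq:global} discards some vectors $\mathbf p$ modulo $q$, but for $m\ge2$ it keeps the proportion $\prod_{r\mid q}(1-r^{-m})\ge\prod_r(1-r^{-2})>0$ (products over primes), so it costs only a constant factor for each $q$. It also helps: a rational point $-\mathbf p/q$ satisfying \eqref{eq:global} determines $|q|$, so different $q\ge1$ are not made to approximate by the same points. On the other hand $\psi$ is arbitrary. It may be supported on integers that share large common factors, and then the approximation sets for different $q$ are correlated. When $m=1$ the cost of coprimality is no longer bounded, and the criterion fails.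

\begin{example}[$m=1$]\label{ex:one}
For $m=1$ the criterion would read: full measure if and only if $\sum\psi(q)=\infty$. Since $\prod_r(1-\frac1r)=0$ over all primes, for each $n\ge1$ there is a product $M_n$ of distinct primes with $\varphi(M_n)/M_n\le2^{-n}$, where $\varphi$ is Euler's function; every multiple $q$ of $M_n$ then satisfies $\varphi(q)/q\le2^{-n}$. Since $\sum_{M_n\mid q}1/q=\infty$, we can choose disjoint finite sets $B_n$ of multiples $q\ge2$ of $M_n$ with $\sum_{q\in B_n}1/q\in[1,2]$. Put $\psi(q)=1/q$ on $\bigcup_nB_n$ and $\psi=0$ elsewhere. Then $\sum\psi=\infty$. But for fixed $q\in B_n$ the points $x\in[0,1]$ with $|qx+p|<\psi(q)$ for some $p$ coprime to $q$ lie, modulo $1$, in $\varphi(q)$ intervals of length $2\psi(q)/q$. These have total measure at most $2\cdot2^{-n}\psi(q)$, and summing over all $q$ gives at most $\sum_n4\cdot2^{-n}<\infty$. By the Borel--Cantelli lemma almost every $x$ lies in only finitely many of these sets. Each $q$ admits only finitely many $p$, so almost no $x$ is approximable.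
\end{example}

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $m\ge2$ and $\psi:\mathbb Z\setminus\{0\}\to[0,\frac12]$. The measure of $\mathcal C(\psi)$ is $1$ if $\sum_{q\ne0}g(\psi(q))=\infty$, and $0$ if $\sum_{q\ne0}g(\psi(q))<\infty$.
\end{theorem}

In particular the conjecture is true. The proof of the divergence part gives more. Write $[m]=\{1,\dots,m\}$ and call $(q,\mathbf p)$ \emph{admissible} if
\[
\gcd(q,p_a,p_b)=1\qquad\text{for all }a\ne b\text{ in }[m],
\]
that is, if no prime factor of $q$ divides two coordinates of $\mathbf p$. For $m\ge2$ this implies \eqref{eq:global}, and it is equivalent to \eqref{eq:global} when $m=2$. Let $\mathbb T=\mathbb R/\mathbb Z$. For $\kappa>0$ and $\tau:\mathbb N\to[0,\infty)$ let $E_\kappa(\tau)\subset\mathbb T^m$ be the set of $\mathbf x$ such that for infinitely many $q\ge1$ there is $\mathbf p\in\mathbb Z^m$ with $(q,\mathbf p)$ admissible and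
\[
\prod_{j=1}^m|qx_j+p_j|<\tau(q),\qquad |qx_j+p_j|<\tau(q)^\kappa\quad(j=1,\dots,m).
\]
This depends only on $\mathbf x$ modulo $\mathbb Z^m$, because $\mathbf p\mapsto\mathbf p+q\mathbf k$ with $\mathbf k\in\mathbb Z^m$ preserves admissibility. If $\tau\le\tau'$, then $E_\kappa(\tau)\subset E_\kappa(\tau')$.

\begin{theorem}\label{thm:strong}
Let $m\ge2$ and $\psi:\mathbb N\to[0,\frac12]$ with $\sum_{q\ge1}g(\psi(q))=\infty$. Then $E_\kappa(\psi)$ has measure $1$ for every $\kappa\in(0,\frac1m)$. The range $\kappa<\frac1m$ is sharp: there is $\psi:\mathbb N\to[0,\frac12]$ with $\sum_{q\ge1}g(\psi(q))=\infty$ for which $E_\kappa(\psi)$ is null for every $\kappa\ge\frac1m$.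
\end{theorem}

\begin{theorem}\label{thm:class}
Let $m\ge2$ and let $\mathcal J$ be a family of nonempty subsets of $[m]$. For $\psi:\mathbb Z\setminus\{0\}\to[0,\frac12]$ let $\mathcal C_{\mathcal J}(\psi)$ be the set obtained from the definition of $\mathcal C(\psi)$ by replacing \eqref{eq:global} with the conditions $\gcd(q,(p_j)_{j\in J})=1$ for all $J\in\mathcal J$. The equivalence
\[
\mathcal C_{\mathcal J}(\psi)\text{ has measure }1\iff\sum_{q\ne0}g(\psi(q))=\infty
\]
holds for every $\psi:\mathbb Z\setminus\{0\}\to[0,\frac12]$ if and only if $|J|\ge2$ for every $J\in\mathcal J$.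
\end{theorem}

The family $\mathcal J=\{[m]\}$ is the conjecture, $\mathcal J=\emptyset$ is the problem without coprimality, and a singleton in $\mathcal J$ brings back the phenomenon of Example~\ref{ex:one}.

Section~\ref{sec:conv} treats convergence. Section~\ref{sec:plane} explains, for two moduli in the plane, how the sets for different $q$ overlap, and which two devices keep the overlaps under control. The remaining ingredient is a bound for sums of greatest common divisors, of G\'al / Dyer--Harman type, proved in Section~\ref{sec:gcd}. Section~\ref{sec:positive} combines these to obtain positive measure, Section~\ref{sec:full} passes to full measure and completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:strong}, and Section~\ref{sec:class} proves Theorem~\ref{thm:class}.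

\subsection{Conventions}
From here on $m\ge2$. The measure of a set is denoted by $|\cdot|$, and so is the cardinality of a finite set. The letters $r$ and $\ell$ denote primes, and $e(t)=e^{2\pi it}$. Constants $c,C>0$ depend only on $m$ and $\kappa$ and may change from line to line. We identify $[0,1)^m$ with $\mathbb T^m$. Two reductions are used below.

\smallskip
\noindent(a) \emph{Pairs and denominators.} Suppose all $x_j$ are irrational. For fixed $q$ each factor satisfies $|qx_j+p_j|\ge\|qx_j\|>0$, so \eqref{eq:mult} bounds every factor from above and has only finitely many solutions $\mathbf p$. Hence, off a null set, ``infinitely many pairs $(q,\mathbf p)$'' means ``infinitely many $q$''.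

\smallskip
\noindent(b) \emph{Signs.} The map $(q,\mathbf p)\mapsto(-q,-\mathbf p)$ preserves $|qx_j+p_j|$ and all greatest common divisors. For $q\ge1$ let $\psi_+(q)$ be whichever of $\psi(q)$, $\psi(-q)$ has the larger value of $g$. Then $\sum_{q\ne0}g(\psi(q))\le2\sum_{q\ge1}g(\psi_+(q))$. Moreover, up to a null set, every $\mathbf x\in E_\kappa(\psi_+)$ satisfies \eqref{eq:mult} for infinitely many admissible pairs $(q,\mathbf p)$ with $q\in\mathbb Z\setminus\{0\}$. In particular $E_\kappa(\psi_+)\subset\mathcal C(\psi)$ up to a null set.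

\section{The volume computation and convergence}\label{sec:conv}

\begin{lemma}\label{lem:volume}
For $n\ge1$ and $0<t\le1$,
\begin{equation}\label{eq:gamma}
\Bigl|\Bigl\{u\in[0,1]^n:\prod_{j}u_j<t\Bigr\}\Bigr|=t\sum_{k<n}\frac{\log^k(1/t)}{k!}.
\end{equation}
For $0<t\le\frac12$ and every integer $q\ne0$,
\[
\frac{g(t)}{(m-1)!}\le\Bigl|\Bigl\{\mathbf x\in\mathbb T^m:\prod_{j}\|qx_j\|<t\Bigr\}\Bigr|\le C\,g(t).
\]
\end{lemma}

\begin{proof}
If $u_1,\dots,u_n$ are independent and uniform on $[0,1]$, the variables $-\log u_j$ are independent exponential variables of mean $1$. Their sum exceeds $L=\log(1/t)$ exactly when a Poisson process of rate $1$, whose successive waiting times are these variables, has fewer than $n$ points in $[0,L]$. This has probability $e^{-L}\sum_{k<n}L^k/k!$, which is \eqref{eq:gamma}.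

The map $x\mapsto qx$ preserves measure on $\mathbb T$, so the set in the second claim has the same measure as $Y=\{y\in[-\frac12,\frac12]^m:\prod_j|y_j|<t\}$. By symmetry $|Y|$ is $2^m$ times the measure of the part with all $y_j\ge0$, so \eqref{eq:gamma} gives $|Y|\le2^mt\sum_{k<m}\log^k(1/t)/k!$. Since $\log(1/t)\ge\log2$, the sum is at most $C\log^{m-1}(1/t)$. On the other hand, the substitution $|y_j|=u_j/2$ shows that $|Y|$ is the measure of $\{u\in[0,1]^m:\prod_ju_j<2^mt\}$, which contains $\{u\in[0,1]^m:\prod_ju_j<t\}$. The term $k=m-1$ of \eqref{eq:gamma} gives the lower bound.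
\end{proof}

\begin{proposition}\label{prop:conv}
Let $\psi:\mathbb Z\setminus\{0\}\to[0,\frac12]$ with $\sum_{q\ne0}g(\psi(q))<\infty$. Then \eqref{eq:mult} has infinitely many solutions $(q,\mathbf p)\in(\mathbb Z\setminus\{0\})\times\mathbb Z^m$ only for a null set of $\mathbf x\in[0,1]^m$.
\end{proposition}

\begin{proof}
By reduction (a) it suffices to consider $\mathbf x$ for which \eqref{eq:mult} is solvable for infinitely many $q$. If it is solvable for $q$, then $\prod_j\|qx_j\|<\psi(q)$; in particular $\psi(q)>0$. By Lemma~\ref{lem:volume} this defines a set of measure at most $C\,g(\psi(q))$. These measures have a finite sum, and the Borel--Cantelli lemma applies.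
\end{proof}

\section{Two moduli in the plane}\label{sec:plane}

For divergence we want to show that the sets of $\mathbf x$ approximated by a given $q$ are not too strongly correlated as $q$ varies. The hyperbolic region $\prod_j|y_j|<\psi(q)$ is awkward because its coordinates are coupled, so we replace it by dyadic boxes inside it. In a box the coordinates are independent, and the overlap of two boxes reduces to one-dimensional counting.

\begin{lemma}[one coordinate]\label{lem:coord}
Let $q,q'\ge1$, $d=\gcd(q,q')$ and $\delta,\delta'>0$. Consider $x\in\mathbb T$ for which there are points $\rho\in\frac1q\mathbb Z/\mathbb Z$ and $\rho'\in\frac1{q'}\mathbb Z/\mathbb Z$ with $\|x-\rho\|<\delta/q$ and $\|x-\rho'\|<\delta'/q'$.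
\begin{itemize}
\item[(i)] The set of $x$ for which this holds with some $\rho=\rho'$ has measure at most $2\,\dfrac{d}{\sqrt{qq'}}\sqrt{\delta\delta'}$.
\item[(ii)] The set of $x$ for which this holds with some $\rho\ne\rho'$ has measure at most $8\,\delta\delta'$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The common points of the two groups are the $d$ points of $\frac1d\mathbb Z/\mathbb Z$, and $x$ lies within $\min(\delta/q,\delta'/q')\le\sqrt{\delta\delta'/(qq')}$ of one of them.

(ii) Put $\Delta=\max(\delta/q,\delta'/q')$. If $\rho\ne\rho'$ are as described, then $0<\|\rho-\rho'\|<2\Delta$. The homomorphism $(\rho,\rho')\mapsto\rho-\rho'$ from $\frac1q\mathbb Z/\mathbb Z\times\frac1{q'}\mathbb Z/\mathbb Z$ has image $\frac1L\mathbb Z/\mathbb Z$ with $L=\operatorname{lcm}(q,q')=qq'/d$, so its kernel has $qq'/L=d$ elements. At most $4\Delta L$ nonzero integers $a$ satisfy $|a|<2\Delta L$, so at most $d\cdot4\Delta L=4\Delta qq'$ pairs $(\rho,\rho')$ are possible. Each contributes a set of measure at most $2\min(\delta/q,\delta'/q')$. The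 product of the maximum and the minimum is $\delta\delta'/(qq')$, so the total is at most $8\delta\delta'$.
\end{proof}

The neighborhoods of $\frac1q\mathbb Z/\mathbb Z$ and $\frac1{q'}\mathbb Z/\mathbb Z$ have measures at most $2\delta$ and $2\delta'$. So (ii) says that distinct centers behave independently up to a constant. Equal centers, as in (i), give only $\sqrt{\delta\delta'}$, damped by the factor $\gcd(q,q')/\sqrt{qq'}\le1$, which need not be small.

In the rest of this section, which is only motivation, let $m=2$ and let $q\ne q'$ be positive. Take boxes $|y_j|<\delta_j=2^{-k_j}$ for $q$ and $|y_j|<\delta_j'=2^{-k'_j}$ for $q'$, where the exponents are positive integers with $k_1+k_2=i$ and $k_1'+k_2'=i'$. These lie in the regions for $\psi(q)=2^{-i}$ and $\psi(q')=2^{-i'}$. Suppose $q\mathbf x+\mathbf p$ lies in the first box and $q'\mathbf x+\mathbf p'$ in the second, with \eqref{eq:global} for both pairs. The centers are $\rho=-\mathbf p/q$ and $\rho'=-\mathbf p'/q'$ in $\mathbb T^2$. Let $J$ be the set of $j$ with $\rho_j=\rho_j'$.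 Apply Lemma~\ref{lem:coord} in each coordinate and write $\gamma=\gcd(q,q')/\sqrt{qq'}$.

\begin{itemize}
\item $J=\emptyset$: the measure is at most $64\,\delta_1\delta_1'\delta_2\delta_2'=64\cdot2^{-i-i'}$, which is independence up to a constant.
\item $J=\{1\}$: the measure is at most $2\gamma\sqrt{\delta_1\delta_1'}\cdot8\delta_2\delta_2'=16\,\gamma\,2^{-(i+i')/2}\sqrt{\delta_2\delta_2'}$. The case $J=\{2\}$ is the same with the coordinates exchanged.
\item $J=\{1,2\}$ is impossible. The point $-\mathbf p/q$ has order $q/\gcd(q,p_1,p_2)$ in the group $\mathbb T^2$. By \eqref{eq:global} the orders of $\rho$ and $\rho'$ are exactly $q$ and $q'$, so $\rho=\rho'$ would give $q=q'$.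
\end{itemize}

Are the terms with $|J|=1$ small enough? Take $N$ moduli with $\psi=2^{-i}$ and $N\le2^{i+1}/i$, so that $\sum g(\psi(q))$ is bounded. Each modulus has fewer than $i$ boxes, so there are at most $i^2$ pairs of boxes for each pair of moduli. The terms $J=\emptyset$ add up to at most $64N^2i^22^{-2i}\le256$. The terms $J=\{1\}$ add up to at most
\[
16\,i^2\,2^{-i}\,\max\sqrt{\delta_2\delta_2'}\;\sum_{q,q'}\frac{\gcd(q,q')}{\sqrt{qq'}} .
\]
Lemma~\ref{lem:gcd} below bounds the last sum by $C_\varepsilon N^{1+\varepsilon}$ for every $\varepsilon\in(0,1)$. If boxes with $\delta_2=\delta_2'=\frac12$ are allowed, the resulting bound is of order $i\,N^\varepsilon$ when $N\approx2^i/i$, and this tends to infinity with $i$. But if we use only boxes with $k_1,k_2\ge\kappa i$, then $\sqrt{\delta_2\delta_2'}\le2^{-\kappa i}$, and with $\varepsilon=\kappa/2$ the bound tends to $0$ as $i\to\infty$. The discarded boxes are a proportion of about $2\kappa$ of all boxes, so for $\kappa<\frac12$ a positive proportion remains.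

These are the two devices of the proof. Coprimality leaves at least one coordinate with distinct centers, and the cut-off $k_j\ge\kappa i$ turns that coordinate into a power saving $2^{-\kappa i}$, which beats the loss $N^\varepsilon$ in the sum of greatest common divisors. Had $J=\{1,2\}$ been possible, Lemma~\ref{lem:coord} would give no such saving.

\section{A bound for GCD sums}\label{sec:gcd}

\begin{lemma}\label{lem:gcd}
For every $\varepsilon\in(0,1)$ there is $C_\varepsilon$ such that for every set $S$ of $N\ge1$ distinct positive integers,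
\[
\sum_{q,q'\in S}\frac{\gcd(q,q')}{\sqrt{qq'}}\le C_\varepsilon N^{1+\varepsilon}.
\]
\end{lemma}

The idea is to realize powers of $\gamma(q,q')=\gcd(q,q')/\sqrt{qq'}$ as correlations. If $X$ is a random completely multiplicative function with values on the unit circle, and $D=\sum_{q\in S}X(q)$, then multiplying $D$ by a random Euler product makes the terms $X(q)$ and $X(q')$ correlate with size at least $\gamma(q,q')^{2\alpha}$, where $\alpha$ is the exponent in the Euler product. Each moment of the Euler product is bounded independently of $S$ when $\alpha>\frac12$, and H\"older's inequality recovers the exponent $1$ that we need.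

\begin{proof}
Let $\alpha>\frac12$, let $s\ge2$ be an integer, and let $P$ be the finite set of primes dividing some element of $S$. Let $X(r)$, $r\in P$, be independent and uniform on the unit circle, and extend $X$ completely multiplicatively to the \emph{$P$-smooth} integers, those positive integers all of whose prime factors lie in $P$. By unique factorization $\mathbb E\,X(a)\overline{X(b)}=1$ if $a=b$ and $0$ otherwise. Put
\[
D=\sum_{q\in S}X(q),\qquad Z=\prod_{r\in P}\bigl(1-X(r)r^{-\alpha}\bigr)^{-1}=\sum_{n\ P\text{-smooth}}X(n)n^{-\alpha};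
\]
the series converges absolutely because $P$ is finite.

\emph{Lower bound for $\mathbb E|ZD|^2$.} Expanding and using orthogonality,
\[
\mathbb E|ZD|^2=\sum_{q,q'\in S}\ \sum_{kq=lq'}(kl)^{-\alpha},
\]
where $k,l$ run over $P$-smooth integers. The equation $kq=lq'$ means $k=tq'/\gcd(q,q')$ and $l=tq/\gcd(q,q')$ for some $t\ge1$, which must be $P$-smooth. Then $(kl)^{-\alpha}=t^{-2\alpha}\gamma(q,q')^{2\alpha}$. Keeping only $t=1$ gives
\[
\mathbb E|ZD|^2\ge\sum_{q,q'\in S}\gamma(q,q')^{2\alpha}.
\]

\emph{Upper bound.} Let $s'=s/(s-1)$. We have $|D|\le N$ and $\mathbb E|D|^2=N$, so $\mathbb E|D|^{2s'}\le N^{2s'-2}\cdot N=N^{2s'-1}$. Also $Z^s=\sum d_s(n)X(n)n^{-\alpha}$ over $P$-smooth $n$, where $d_s(n)$ is the number of ways to write $n$ as an ordered product of $s$ positive integers. Hence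
\[
\mathbb E|Z|^{2s}\le M_{\alpha,s}:=\sum_{n\ge1}d_s(n)^2n^{-2\alpha}<\infty,
\]
because $2\alpha>1$ and $d_s(n)$ grows more slowly than any positive power of $n$. H\"older's inequality gives
\[
\mathbb E|ZD|^2\le\bigl(\mathbb E|Z|^{2s}\bigr)^{1/s}\bigl(\mathbb E|D|^{2s'}\bigr)^{1/s'}\le M_{\alpha,s}^{1/s}N^{2-1/s'}=M_{\alpha,s}^{1/s}N^{1+1/s}.
\]

\emph{Conclusion.} By H\"older's inequality over the $N^2$ pairs,
\[
\sum_{q,q'}\gamma(q,q')\le\Bigl(\sum_{q,q'}\gamma(q,q')^{2\alpha}\Bigr)^{\frac1{2\alpha}}N^{2-\frac1\alpha}\le C_{\alpha,s}\,N^{2-(1-\frac1s)\frac1{2\alpha}} .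
\]
Take $2\alpha=1+\varepsilon/4$ and an integer $s\ge2/\varepsilon$; since $\varepsilon<1$, this also gives $s\ge2$. Then $(1-\frac1s)\frac1{2\alpha}\ge(1-\frac\varepsilon2)(1-\frac\varepsilon4)\ge1-\varepsilon$, so the exponent is at most $1+\varepsilon$.
\end{proof}

We also use that the associated quadratic form is positive semidefinite. Since $\gcd(q,q')=\sum_{d\mid q,\,d\mid q'}\varphi(d)$, for finitely supported real $a=(a_q)_{q\ge1}$ we have
\begin{equation}\label{eq:psd}
Q(a):=\sum_{q,q'}\frac{\gcd(q,q')}{\sqrt{qq'}}\,a_qa_{q'}=\sum_d\varphi(d)\Bigl(\sum_{d\mid q}\frac{a_q}{\sqrt q}\Bigr)^2\ge0 .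
\end{equation}
So $Q^{1/2}$ is a seminorm. This lets us treat the values of $q$ with $\psi(q)\approx2^{-i}$ separately for each $i$.

\section{Positive measure}\label{sec:positive}

\begin{proposition}\label{prop:positive}
Let $0<\kappa<\frac1m$ and $\psi:\mathbb N\to[0,\frac12]$ with $\sum_{q\ge1}g(\psi(q))=\infty$. Then $|E_\kappa(\psi)|\ge c(m,\kappa)>0$.
\end{proposition}

The proof is a second-moment argument. For each $q$ we choose a set $A_q$, built from dyadic boxes, with $\limsup_qA_q\subset E_\kappa(\psi)$ and with measure comparable to a weight $w(q)$ such that $\sum w=\infty$. We bound the overlaps $|A_q\cap A_{q'}|$ as in Section~\ref{sec:plane}, and then apply the Cauchy--Schwarz inequality on blocks of $q$ with total weight between $1$ and $2$.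

\begin{proof}
\textbf{Dyadic boxes.} Fix an integer $i_0=i_0(m,\kappa)\ge\max\{2/\kappa,\,2/(\frac1m-\kappa)\}$ such that $i^{m-1}2^{-i}\le1$ for all $i\ge i_0$. Replace $\psi$ by $\min(\psi,2^{-i_0})$. This does not enlarge $E_\kappa(\psi)$, and the series still diverges: either infinitely many terms become $g(2^{-i_0})>0$, or only finitely many terms change. For $q$ with $\psi(q)>0$ define $i=i(q)\ge i_0$ by $2^{-i}\le\psi(q)<2^{1-i}$, and put
\[
w(q)=i^{m-1}2^{-i}\le1 .
\]
Since $\log(1/\psi(q))\le i$, we have $g(\psi(q))\le2w(q)$. Hence $\sum w(q)=\infty$, where here and below only $q$ with $\psi(q)>0$ are considered.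

Let $K_i$ be the set of $k\in\mathbb Z^m$ with $\sum_jk_j=i$ and $k_j\ge\kappa i$ for all $j$, and let
\[
D_k=\{y\in\mathbb R^m:2^{-k_j-1}<|y_j|<2^{-k_j}\ \text{for all }j\},\qquad R_i=\bigsqcup_{k\in K_i}D_k .
\]
The sets $D_k$ are disjoint, and $|D_k|=\prod_j2^{-k_j}=2^{-i}$. Each $k_j$ lies in $\{1,\dots,i\}$ and $k_m$ is determined by the others, so $|K_i|\le i^{m-1}$. Conversely, choose $k_1,\dots,k_{m-1}$ freely among the integers in $[\kappa i,i/m]$. Then $k_m=i-k_1-\dots-k_{m-1}\ge i/m\ge\kappa i$, so $k\in K_i$. By the choice of $i_0$, for $i\ge i_0$,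
\[
|K_i|\ge\Bigl(\bigl(\tfrac1m-\kappa\bigr)i-1\Bigr)^{m-1}\ge\Bigl(\tfrac12\bigl(\tfrac1m-\kappa\bigr)i\Bigr)^{m-1}.
\]
This is where $\kappa<\frac1m$ is used. Consequently $c\,w(q)\le|R_{i(q)}|\le w(q)$. For $y\in R_i$ with $i=i(q)$ we have
\[
\prod_j|y_j|<2^{-i}\le\psi(q),\qquad|y_j|<2^{-\kappa i}\le\psi(q)^\kappa,\qquad|y_j|<2^{-\kappa i}\le\tfrac14 .
\]
So if we put
\[
A_q=\{\mathbf x\in\mathbb T^m:\ q\mathbf x+\mathbf p\in R_{i(q)}\text{ for some }\mathbf p\text{ with }(q,\mathbf p)\text{ admissible}\},
\]
then $\limsup_qA_q\subset E_\kappa(\psi)$.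

\textbf{Measure of $A_q$.} Since $R_{i(q)}\subset(-\frac14,\frac14)^m$, the set $A_q$ is a disjoint union, over admissible $\mathbf p$ modulo $q$, of sets of measure $q^{-m}|R_{i(q)}|$. Admissibility says that for each prime $r\mid q$ at most one coordinate of $\mathbf p$ vanishes modulo $r$. By the Chinese remainder theorem the number of admissible $\mathbf p$ modulo $q$ is therefore $q^m\prod_{r\mid q}\lambda_r$, with
\[
\lambda_r=\Bigl(1-\frac1r\Bigr)^m+\frac mr\Bigl(1-\frac1r\Bigr)^{m-1}=\Bigl(1-\frac1r\Bigr)^{m-1}\Bigl(1+\frac{m-1}r\Bigr)>0 .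
\]
For a uniformly random vector modulo $r$, the probability that some two coordinates vanish is at most $\binom m2r^{-2}$. So $0\le1-\lambda_r\le\binom m2r^{-2}$ and $\prod_{r\mid q}\lambda_r\ge\prod_{\text{all }r}\lambda_r>0$. Hence
\begin{equation}\label{eq:measure}
c_1w(q)\le|A_q|\le w(q),\qquad c_1=c_1(m,\kappa)>0 .
\end{equation}

\textbf{Overlaps.} Let $q\ne q'$, $d=\gcd(q,q')$, $i=i(q)$, $i'=i(q')$. We repeat the computation of Section~\ref{sec:plane} in dimension $m$. Fix $k\in K_i$ and $k'\in K_{i'}$, put $\delta_j=2^{-k_j}$ and $\delta_j'=2^{-k_j'}$, and consider $\mathbf x\in A_q\cap A_{q'}$ with $q\mathbf x+\mathbf p\in D_k$ and $q'\mathbf x+\mathbf p'\in D_{k'}$ for admissible $(q,\mathbf p)$ and $(q',\mathbf p')$. The centers $\rho=-\mathbf p/q$ and $\rho'=-\mathbf p'/q'$ in $\mathbb T^m$ satisfy $\|x_j-\rho_j\|<\delta_j/q$ and $\|x_j-\rho_j'\|<\delta_j'/q'$. Let $J=\{j:\rho_j=\rho_j'\}$. Admissibility implies \eqref{eq:global}, so the points $\rho$ and $\rho'$ have orders exactly $q$ and $q'$ in $\mathbb T^m$. As $q\ne q'$, we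 have $J\ne[m]$.

For given $J$, the point $\mathbf x$ lies in a product of sets as in Lemma~\ref{lem:coord}, of type (i) for $j\in J$ and of type (ii) for $j\notin J$. If $J=\emptyset$, the product has measure at most $8^m\prod_j\delta_j\delta_j'=8^m2^{-i-i'}$. If $J\ne\emptyset$, then $d\le\sqrt{qq'}$ allows us to keep a single factor $d/\sqrt{qq'}$, and the measure is at most
\[
8^m\frac d{\sqrt{qq'}}\prod_{j\in[m]}\sqrt{\delta_j\delta_j'}\,\prod_{j\notin J}\sqrt{\delta_j\delta_j'}\le8^m\frac d{\sqrt{qq'}}\,2^{-(i+i')(1+\kappa)/2},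
\]
because $\prod_{j\in[m]}\delta_j\delta'_j=2^{-i-i'}$, and the second product has at least one factor, each factor being at most $2^{-\kappa(i+i')/2}\le1$. Summing over the at most $2^m$ sets $J$ and over $k\in K_i$, $k'\in K_{i'}$, we obtain
\begin{equation}\label{eq:overlap}
|A_q\cap A_{q'}|\le16^m\Bigl[w(q)w(q')+\frac{\gcd(q,q')}{\sqrt{qq'}}\,b(q)b(q')\Bigr],\qquad b(q)=i(q)^{m-1}2^{-i(q)(1+\kappa)/2}.
\end{equation}

\textbf{Second moment.} Let $n\ge1$. Since $w\le1$ and $\sum w=\infty$, collecting consecutive $q\ge n$ with $\psi(q)>0$ until the sum of $w$ first reaches $1$ produces a finite set $B$ with $\min B\ge n$ and $\sum_{q\in B}w(q)\in[1,2]$. Let $B_i=\{q\in B:i(q)=i\}$ and $N_i=|B_i|$. From $N_ii^{m-1}2^{-i}\le2$ we get $N_i\le2^{i+1}$. Let $\Gamma=Q(b1_B)$ and $\Gamma_i=Q(b1_{B_i})$ in the notation of \eqref{eq:psd}. On $B_i$ the function $b$ is constant, so Lemma~\ref{lem:gcd} with $\varepsilon=\kappa/2$ gives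
\[
\Gamma_i\le C\,i^{2m-2}2^{-i(1+\kappa)}N_i^{1+\kappa/2}\le4C\,i^{2m-2}2^{-\kappa i/2}.
\]
The triangle inequality for $Q^{1/2}$ gives $\Gamma^{1/2}\le\sum_i\Gamma_i^{1/2}\le C\sum_ii^{m-1}2^{-\kappa i/4}$, a convergent sum. So $\Gamma\le C_2$ with $C_2=C_2(m,\kappa)$. Using \eqref{eq:measure} for the diagonal terms and \eqref{eq:overlap} for the others,
\[
\int_{\mathbb T^m}\Bigl(\sum_{q\in B}1_{A_q}\Bigr)^2\le2+16^m(4+C_2)=:C_3,\qquad\int_{\mathbb T^m}\sum_{q\in B}1_{A_q}\ge c_1 .
\]
The sum is supported on $\bigcup_{q\in B}A_q$, so the Cauchy--Schwarz inequality gives $|\bigcup_{q\in B}A_q|\ge c_1^2/C_3$. Hence $|\bigcup_{q\ge n}A_q|\ge c_1^2/C_3$ for every $n$, and letting $n\to\infty$ we get $|\limsup_qA_q|\ge c_1^2/C_3$.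
\end{proof}

\section{From positive to full measure}\label{sec:full}

We look for transformations under which the limsup set is almost invariant. Multiplication of $\mathbf x$ by a prime $\ell$ is ergodic and turns $q\mathbf x+\mathbf p$ into $q(\ell\mathbf x)+\ell\mathbf p=\ell(q\mathbf x+\mathbf p)$. It has two defects. It enlarges the approximation by powers of $\ell$, which can be absorbed by first shrinking $\psi$ by a factor tending to $0$. It also destroys coprimality at $\ell$ when $\ell\mid q$. If $\ell$ divides $q$ exactly once, a translation by $\frac1\ell(1,\dots,1)$ repairs this. If $\ell^2\mid q$, that repair fails, but then the approximation set of $q$ is invariant under translations by $\frac1\ell\mathbb Z^m$. If only such $q$ matter, for every $\ell$, the translations suffice.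

\begin{proof}[Proof of Theorem~\ref{thm:strong}: full measure]
Fix $\kappa\in(0,\frac1m)$. For a prime $\ell$ let $\mathcal N_0$, $\mathcal N_1$, $\mathcal N_2$ be the sets of $q\ge1$ with $\ell\nmid q$; with $\ell\mid q$ and $\ell^2\nmid q$; and with $\ell^2\mid q$, respectively.

\medskip\noindent\textbf{Case A: for some prime $\ell$ and some $\nu\in\{0,1\}$, $\sum_{q\in\mathcal N_\nu}g(\psi(q))=\infty$.}
Put $\psi_\nu=\psi1_{\mathcal N_\nu}$, $S_q=\sum_{n\le q}g(\psi_\nu(n))$ and $\varepsilon(q)=1/(1+S_q)$. Then $\varepsilon(q)\to0$, while $\sum_q\varepsilon(q)g(\psi_\nu(q))=\infty$, because for fixed $M$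
\[
\sum_{M<q\le M'}\frac{g(\psi_\nu(q))}{1+S_q}\ge\frac{S_{M'}-S_M}{1+S_{M'}}\longrightarrow1\qquad(M'\to\infty).
\]
As $\varepsilon\le1$, we have $g(\varepsilon\psi_\nu)\ge\varepsilon g(\psi_\nu)$. So Proposition~\ref{prop:positive} applies to $\varepsilon\psi_\nu$ and gives $|E_\kappa(\varepsilon\psi_\nu)|>0$.

Consider the map $T\mathbf x=\ell\mathbf x+\frac\nu\ell(1,\dots,1)$ of $\mathbb T^m$. If $q\in\mathcal N_\nu$ and $(q,\mathbf p)$ is admissible, put $\mathbf p'=\ell\mathbf p-\frac{\nu q}\ell(1,\dots,1)$. This is an integer vector, and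
\begin{equation}\label{eq:T}
q\,T\mathbf x+\mathbf p'=\ell(q\mathbf x+\mathbf p).
\end{equation}
The pair $(q,\mathbf p')$ is admissible. Indeed, let $r$ be a prime factor of $q$. If $r\ne\ell$, then $r$ divides $\nu q/\ell$, so $\mathbf p'\equiv\ell\mathbf p\pmod r$ and $r\mid p_j'$ if and only if $r\mid p_j$. If $r=\ell$, then $\nu=1$ and $p_j'\equiv-q/\ell\not\equiv0\pmod\ell$ for every $j$.

For $K\in\mathbb N$ let $F_K$ be the set of $\mathbf x\in\mathbb T^m$ such that for infinitely many $q\in\mathcal N_\nu$ there is $\mathbf p$ with $(q,\mathbf p)$ admissible,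
\[
\prod_j|qx_j+p_j|<K\varepsilon(q)\psi(q)\quad\text{and}\quad|qx_j+p_j|<K(\varepsilon(q)\psi(q))^\kappa\ \text{ for all }j,
\]
and let $F=\bigcup_KF_K$, a Borel set. Then $F_1=E_\kappa(\varepsilon\psi_\nu)$, so $|F|>0$. Since $\varepsilon(q)\to0$, for each $K$ we have $K\varepsilon(q)\le1$ and $K\varepsilon(q)^\kappa\le1$ for all large $q$. So $F\subset E_\kappa(\psi_\nu)\subset E_\kappa(\psi)$. By \eqref{eq:T}, $T$ multiplies the product by $\ell^m$ and each factor by $\ell$, so $TF_K\subset F_{\ell^mK}$. Hence $TF\subset F$, that is, $F\subset T^{-1}F$. As $T$ preserves measure, $F=T^{-1}F$ up to a null set.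

Finally, $T$ is ergodic. Suppose $f=\sum_{\mathbf n}c_{\mathbf n}e(\mathbf n\cdot\mathbf x)\in L^2(\mathbb T^m)$ satisfies $f\circ T=f$ almost everywhere. The coefficient of $f\circ T$ at $\ell\mathbf n$ is $c_{\mathbf n}e\bigl(\frac\nu\ell(n_1+\dots+n_m)\bigr)$, so $|c_{\ell\mathbf n}|=|c_{\mathbf n}|$. For $\mathbf n\ne0$ the coefficients at the distinct frequencies $\ell^s\mathbf n$, $s\ge0$, all have modulus $|c_{\mathbf n}|$, and square summability forces $c_{\mathbf n}=0$. With $f=1_F$ we conclude $|F|=1$, so $|E_\kappa(\psi)|=1$.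

\medskip\noindent\textbf{Case B: $\sum_{q\in\mathcal N_0\cup\mathcal N_1}g(\psi(q))<\infty$ for every prime $\ell$.}
Fix $\ell$. Then $E_\kappa(\psi)$ is the union of $E_\kappa(\psi1_{\mathcal N_2})$ and $E_\kappa(\psi1_{\mathcal N_0\cup\mathcal N_1})$. The latter is null by Proposition~\ref{prop:conv}, applied to $\psi1_{\mathcal N_0\cup\mathcal N_1}$ extended by $0$ to negative $q$. The set $E_\kappa(\psi1_{\mathcal N_2})$ is invariant under $\mathbf x\mapsto\mathbf x+\mathbf v/\ell$ for $\mathbf v\in\mathbb Z^m$. Indeed, for $q\in\mathcal N_2$ put $\mathbf p'=\mathbf p-\frac q\ell\mathbf v$, so that $q(\mathbf x+\mathbf v/\ell)+\mathbf p'=q\mathbf x+\mathbf p$. Since $\ell^2\mid q$, every prime $r\mid q$ divides $q/\ell$. Hence $\mathbf p'\equiv\mathbf p\pmod r$, and admissibility is preserved.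

So for every prime $\ell$ and every $\mathbf v$, the set $E_\kappa(\psi)$ is invariant up to a null set under translation by $\mathbf v/\ell$, and the Fourier coefficients of its indicator function satisfy $c_{\mathbf n}=c_{\mathbf n}e(\mathbf n\cdot\mathbf v/\ell)$. For $\mathbf n\ne0$ choose $j$ with $n_j\ne0$, a prime $\ell\nmid n_j$, and $\mathbf v$ the $j$-th unit vector; then $c_{\mathbf n}=0$. Thus $1_{E_\kappa(\psi)}$ is almost everywhere constant, and by Proposition~\ref{prop:positive} the constant is $1$.
\end{proof}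

\begin{proof}[Proof of Theorem~\ref{thm:strong}: sharpness]
Let $\psi(q)=1/(q\log^2q)$ for $q\ge3$ and $\psi(1)=\psi(2)=0$. For $q\ge3$ we have $\log q>1$, and therefore $\psi(q)\le\frac13$ and $\log(1/\psi(q))\ge\log q$. Since $m\ge2$, $g(\psi(q))\ge\log^{m-1}q/(q\log^2q)\ge1/(q\log q)$, so $\sum g(\psi(q))=\infty$. If $\kappa\ge\frac1m$, then $|qx_j+p_j|<\psi(q)^\kappa$ for all $j$ forces $\|qx_j\|<\psi(q)^{1/m}$ for all $j$, which defines a set of measure at most $2^m\psi(q)$. Since $\sum\psi(q)<\infty$, the set $E_\kappa(\psi)$ is null by the Borel--Cantelli lemma.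
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If the series converges, Proposition~\ref{prop:conv} gives measure $0$. If it diverges, Theorem~\ref{thm:strong}, applied to $\psi_+$ with $\kappa=\frac1{2m}$, together with reduction (b), gives measure $1$.
\end{proof}

\begin{remark}
The assumption $\psi\le\frac12$ only serves to make the series meaningful. For $\psi:\mathbb Z\setminus\{0\}\to[0,\infty)$ put $\hat\psi=\min(\psi,\frac12)$. Then $\mathcal C(\psi)$ has measure $1$ or $0$ according as $\sum g(\hat\psi(q))$ diverges or converges. If it diverges, use $\mathcal C(\psi)\supset\mathcal C(\hat\psi)$. If it converges, then $\psi(q)\ge\frac12$ for only finitely many $q$, because $g(\frac12)>0$; by reduction (a) the sets $\mathcal C(\psi)$ and $\mathcal C(\hat\psi)$ agree up to a null set.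
\end{remark}

\section{Which coprimality conditions are allowed}\label{sec:class}

We prove Theorem~\ref{thm:class}. Suppose first that $|J|\ge2$ for every $J\in\mathcal J$. Then every admissible pair satisfies all the conditions. So if the series diverges, reduction (b) and Theorem~\ref{thm:strong}, applied to $\psi_+$, give full measure, and if it converges, Proposition~\ref{prop:conv} gives measure $0$.

Conversely, suppose that $\mathcal J$ contains a singleton, say $\{1\}$. We construct $\psi$ with divergent series for which the single condition $\gcd(q,p_1)=1$ already yields a null set. As in Example~\ref{ex:one} we want to gain the factor $\varphi(q)/q$. For $m\ge2$ this is less immediate. The condition excludes some $p_1$, but a vector with large $|qx_1+p_1|$ can still be used if the other factors are small. The next lemma shows that this does not spoil the gain when $\psi(q)\le1/q$.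

\begin{lemma}\label{lem:phi}
Let $q\ge3$ and $0<t\le1/q$, and let $D_q(t)$ be the set of $\mathbf x\in[0,1]^m$ for which some $\mathbf p\in\mathbb Z^m$ with $\gcd(q,p_1)=1$ satisfies $\prod_j|qx_j+p_j|<t$. Then $|D_q(t)|\le C\,\frac{\varphi(q)}q\,g(t)$.
\end{lemma}

\begin{proof}
Let $\mathbf x\in D_q(t)$. The inequality persists if we let $p_1$ minimize $|qx_1+p_1|$ among the integers coprime to $q$; since every $q$ consecutive integers contain one coprime to $q$, this gives $|qx_1+p_1|\le q$. For $j\ge2$ there is no condition on $p_j$, and we may take $|qx_j+p_j|=\|qx_j\|$.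

For $u>0$ put $h(u)=|\{(x_2,\dots,x_m)\in\mathbb T^{m-1}:\prod_{j\ge2}\|x_j\|<u\}|$. By symmetry and \eqref{eq:gamma} with $n=m-1$,
\[
h(u)\le2^{m-1}u\sum_{k<m-1}\frac{\log^k(1/u)}{k!}\le C\,u\,(1+\log\tfrac1u)^{m-2}\qquad(0<u\le1),
\]
and $h(u)\le1$ for all $u$. Since $x\mapsto qx$ preserves measure on $\mathbb T$,
\[
|D_q(t)|\le\sum_{\gcd(p_1,q)=1}\int_0^11_{\{|qx_1+p_1|\le q\}}\,h\Bigl(\frac t{|qx_1+p_1|}\Bigr)dx_1 .
\]
Substitute $y=qx_1+p_1$, so that $dx_1=dy/q$ and $y$ runs over $[p_1,p_1+q]$. For $p_1$ in a fixed residue class modulo $q$ these intervals tile $\mathbb R$. There are $\varphi(q)$ classes, so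
\[
|D_q(t)|\le\frac{\varphi(q)}q\int_{|y|\le q}h\Bigl(\frac t{|y|}\Bigr)dy=\frac{\varphi(q)}q\cdot2\int_0^qh\Bigl(\frac ty\Bigr)dy .
\]
The range $y\le t$ contributes at most $t$ to the last integral. The range $t\le y\le q$ contributes at most
\[
C\,t\Bigl(1+\log\frac qt\Bigr)^{m-2}\int_t^q\frac{dy}y=C\,t\Bigl(1+\log\frac qt\Bigr)^{m-2}\log\frac qt .
\]
Since $q\le1/t$, we have $\log(q/t)\le2\log(1/t)$, and $\log(1/t)\ge\log3>1$. Both contributions are therefore at most $C\,t\log^{m-1}(1/t)=C\,g(t)$.
\end{proof}

\begin{proof}[Conclusion of the proof of Theorem~\ref{thm:class}]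
For $q\ge3$ put $\psi_0(q)=1/(q\log^{m-1}q)\le1/q$. Then
\[
g(\psi_0(q))=\frac1q\Bigl(1+\frac{(m-1)\log\log q}{\log q}\Bigr)^{m-1}\in\Bigl[\frac1q,\frac{m^{m-1}}q\Bigr],
\]
because $0\le\log\log q\le\log q$ for $q\ge3$. Let $M_n$ be as in Example~\ref{ex:one}, so that $\varphi(q)/q\le2^{-n}$ for every multiple $q$ of $M_n$. Since $\sum_{M_n\mid q,\,q\ge3}g(\psi_0(q))=\infty$, and each term with $q\ge m^m$ is at most $1$, we can choose finite sets $B_n$ of multiples of $M_n$ with $\min B_1\ge m^m+3$, $\min B_{n+1}>\max B_n$ and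
\[
\sum_{q\in B_n}g(\psi_0(q))\in[1,2].
\]
Let $\psi=\psi_0$ on $\bigcup_nB_n$ and $\psi=0$ elsewhere, in particular at all negative $q$. Then $\psi\le\frac12$ and $\sum g(\psi(q))=\infty$. By Lemma~\ref{lem:phi}, the set of $\mathbf x$ for which \eqref{eq:mult} with $\gcd(q,p_1)=1$ is solvable for a given $q\in B_n$ has measure at most $C2^{-n}g(\psi_0(q))$. The sum of these measures is at most $\sum_n2C\,2^{-n}<\infty$. By the Borel--Cantelli lemma and reduction (a), almost no $\mathbf x$ admits infinitely many solutions with $\gcd(q,p_1)=1$, and the same holds a fortiori under all the conditions in $\mathcal J$. So the equivalence fails for this $\psi$.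
\end{proof}

\begin{thebibliography}{1}
\bibitem{Li} Liangpan Li, \emph{Zero-one laws in simultaneous and multiplicative Diophantine approximation}, arXiv:1204.2236 (2012).
\end{thebibliography}

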